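
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{fact}[theorem]{Fact}
\newtheorem{question}[theorem]{Question}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Complemented copies of $\ell_1$ in projective tensor products\\ and non-compact operators}


\begin{abstract}
Suppose that the projective tensor product $X\widehat{\otimes}_\pi Y$ of two Banach spaces contains no complemented copy of $\ell_1$. Must every operator from $X$ to $Y^*$ be compact? We show that the answer is negative, even when $X$ and $Y$ are separable and reflexive and $X,Y,X^*,Y^*$ all have monotone Schauder bases; another counterexample has $X=C[0,1]$. The spaces used are weighted $\ell_r$-sums of $L_p$-norms with $p\to\infty$, and the method rests on two notions: the Orlicz property of $X^*$ and sequences in $Y^*$ with an upper $2$-estimate.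 We then show that, for a wide class of spaces $X$, these notions characterize when $X\widehat{\otimes}_\pi Y$ contains a complemented copy of $\ell_1$. We also classify the spaces $X=C(K)$ for which the implication holds for all $Y$ ($K$ scattered), find the exact range of parameters in the construction, and show that for $X=C(K)$ the implication holds whenever $Y^*$ has finite cotype.
\end{abstract}

\section{The question and the answer}

\subsection{Why one might expect compactness}

Let $X$ and $Y$ be Banach spaces, real or complex. We write $\mathcal{L}(X,Y^*)$ for the space of bounded linear operators from $X$ to $Y^*$ and $\mathcal{K}(X,Y^*)$ for its subspace of compact operators. The dual of the projective tensor product $X\widehat{\otimes}_\pi Y$ is $\mathcal{L}(X,Y^*)$, under the pairing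
\[
\langle T,x\otimes y\rangle=\langle T(x),y\rangle .
\]
``$Z$ contains $W$'' means that $Z$ has a subspace isomorphic to $W$; the copy is complemented if that subspace is the range of a bounded projection. We use repeatedly that if $R:\ell_1\to Z$ and $Q:Z\to\ell_1$ are bounded and $QR=I$, then $RQ$ is a projection of $Z$ onto $R(\ell_1)\cong\ell_1$, so $Z$ contains a complemented copy of $\ell_1$.

A non-compact operator $X\to Y^*$ often comes with such a copy in $X\widehat{\otimes}_\pi Y$. Take $X=\ell_p$ and $Y=\ell_q$ with $1<p,q<\infty$ and $p\le q'$, where $q'$ is the conjugate exponent. The formal identity $\ell_p\to\ell_{q'}=\ell_q^*$ is bounded and not compact. By H\"older's inequality, $(x,y)\mapsto(x_ny_n)_n$ is a bounded bilinear map into $\ell_1$, so it induces an operator $Q:\ell_p\widehat{\otimes}_\pi\ell_q\to\ell_1$. With $Re_n=e_n\otimes e_n$ we get $QR=I$, so the diagonal is a complemented copy of $\ell_1$.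

A more general positive result comes from duality. Recall that a series $\sum z_n$ in $Z$ is \emph{weakly unconditionally Cauchy} if $\sum|z^*(z_n)|<\infty$ for every $z^*\in Z^*$; this holds if and only if the sums $\sum_{n\le N}\varepsilon_nz_n$ are bounded uniformly in $N$ and in the signs $\varepsilon_n=\pm1$.

\begin{fact}[Bessaga--Pe\l czy\'nski {\cite{BP}}]\label{fact:BP}
If $Z$ does not contain $c_0$, every weakly unconditionally Cauchy series in $Z$ converges unconditionally. If $Z^*$ contains $c_0$, then $Z$ contains a complemented copy of $\ell_1$.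
\end{fact}

The converse of the second statement is elementary: a projection onto a copy of $\ell_1$ gives a surjection $Q:Z\to\ell_1$, and $Q^*$ embeds $\ell_\infty$, hence $c_0$, into $Z^*$. Therefore
\begin{equation}\label{eq:dual}
X\widehat{\otimes}_\pi Y\text{ contains a complemented }\ell_1
\quad\Longleftrightarrow\quad
\mathcal{L}(X,Y^*)\text{ contains }c_0 .
\end{equation}

An \emph{unconditional expansion of the identity} of a Banach space $Z$ is a sequence $(P_n)$ in $\mathcal{L}(Z,Z)$ such that $z=\sum_nP_n(z)$ unconditionally for every $z\in Z$; it is \emph{finite-dimensional} if every $P_n$ has finite rank. The following positive result is known. We include a short proof, because it shows where unconditionality enters.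

\begin{theorem}\label{thm:known}
If $X$ or $Y^*$ admits an unconditional finite-dimensional expansion of the identity and $X\widehat{\otimes}_\pi Y$ contains no complemented copy of $\ell_1$, then $\mathcal{L}(X,Y^*)=\mathcal{K}(X,Y^*)$.
\end{theorem}

\begin{proof}
Let $(P_n)$ be the expansion, say of $X$, and let $T\in\mathcal{L}(X,Y^*)$. By the uniform boundedness principle the operators $\sum_{n\le N}\varepsilon_nP_n$ are uniformly bounded over all $N$ and all signs, so $\sum_nTP_n$ is weakly unconditionally Cauchy in $\mathcal{L}(X,Y^*)$. By \eqref{eq:dual} and Fact~\ref{fact:BP} it converges in norm. Its sum is $T$, because it converges to $T$ pointwise. So $T$ is a norm limit of finite-rank operators. If $(P_n)$ is an expansion of the identity of $Y^*$, use $\sum_nP_nT$.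
\end{proof}

Without unconditionality this argument is not available, even in the presence of a basis. This leads to the following question.

\begin{question}[Rodr\'iguez and Rueda Zoca {\cite{RR}}]\label{q:main}
Let $X$ and $Y$ be Banach spaces such that $X\widehat{\otimes}_\pi Y$ contains no complemented subspace isomorphic to $\ell_1$. Does the equality $\mathcal{L}(X,Y^*)=\mathcal{K}(X,Y^*)$ hold? What if, in addition, $X$ or $Y^*$ has the approximation property?
\end{question}

\subsection{The answer}

The answer to both questions is no. Write $L_p=L_p[0,1]$, with Lebesgue measure and norm $\|\cdot\|_p$. For scalar sequences $a$, $\|a\|_r$ denotes the $\ell_r$-norm.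

\begin{definition}\label{def:E}
Let $1<r<\infty$, let $p=(p_n)$ with $2\le p_n<\infty$ and $p_n\to\infty$, and let $w=(w_n)$ with $w_n>0$ and $\sum_nw_n^r<\infty$. Such triples $(p,w,r)$ are called \emph{admissible}. Then $E(p,w,r)$ is the space of (classes of) measurable functions $f$ on $[0,1]$ with
\[
\|f\|_E=\Big(\sum_{n\ge1}\big(w_n\|f\|_{p_n}\big)^r\Big)^{1/r}<\infty .
\]
Put
\[
E_1=E\big((64^n),(2^{-n}),2\big),\qquad E_2=E\big((64^n),(4^{-n}),\tfrac32\big),\qquad Y_0=E_2^* .
\]
\end{definition}

\begin{theorem}\label{thm:A}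
The spaces $E_1,E_2,Y_0$ are separable and reflexive, and $E_1$, $E_1^*$, $Y_0$, $Y_0^*=E_2$ have monotone Schauder bases. For $X=C[0,1]$ and for $X=E_1$:
\begin{enumerate}
\item[(1)] $\mathcal{L}(X,Y_0^*)$ does not contain $c_0$, so $X\widehat{\otimes}_\pi Y_0$ has no complemented subspace isomorphic to $\ell_1$;
\item[(2)] $\mathcal{L}(X,Y_0^*)\ne\mathcal{K}(X,Y_0^*)$: the inclusion map $X\to E_2$ is bounded and not compact.
\end{enumerate}
\end{theorem}

Recall that $Z$ has the metric approximation property if the identity of $Z$ is a limit, uniformly on compact sets, of finite-rank operators of norm at most $1$. The partial sum projections of a monotone basis are such operators, and $C[0,1]$ has a monotone basis, the Faber--Schauder system. So Question~\ref{q:main} has a negative answer even when both $X$ and $Y^*$ have the metric approximation property.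

The idea is explained in Section~\ref{sec:criterion}, and Sections~\ref{sec:E}--\ref{sec:proofA} carry it out, using only textbook facts. The remaining sections show how far the method reaches. Theorem~\ref{thm:B} makes the criterion of Section~\ref{sec:criterion} an equivalence for many $X$. Theorem~\ref{thm:C} concerns the spaces $X\ne\{0\}$ whose dual is isomorphic to a complemented subspace of an $L_1(\mu)$: there the implication in Question~\ref{q:main} holds for all $Y$ exactly when $X$ does not contain $\ell_1$; for $X=C(K)$ this means that $K$ is scattered. Theorem~\ref{thm:D} determines which spaces $E(p,w,r)$ work, and Theorem~\ref{thm:E} shows that for $X=C(K)$ a counterexample needs a space $Y^*$ without finite cotype.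

\section{From copies of $c_0$ to upper $2$-sequences}\label{sec:criterion}

By \eqref{eq:dual} we look for $X$ and $Z=Y^*$ such that $\mathcal{L}(X,Z)$ contains a non-compact operator but no copy of $c_0$. To exclude $c_0$ from a space of operators we transfer the unconditionality of its basis to a single sequence of vectors in $Z$. Two notions are needed.

\begin{definition}\label{def:two}
(a) $Z$ has the \emph{Orlicz property} if there is $c$ such that for all finite families in $Z$
\[
\Big(\sum_{k\le N}\|z_k\|^2\Big)^{1/2}\le c\max_{\varepsilon\in\{-1,1\}^N}\Big\|\sum_{k\le N}\varepsilon_kz_k\Big\| .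
\]
(b) An \emph{upper $2$-sequence} in $Z$ is a sequence $(z_k)$ with $\inf_k\|z_k\|>0$ for which there is $C$ such that $\|\sum a_kz_k\|\le C\|a\|_2$ for all finitely supported scalar sequences $a$. We call $C$ a constant of the sequence.
\end{definition}

Cotype $2$ implies the Orlicz property, since an average over signs is at most a maximum. The Orlicz property passes to subspaces and is invariant under isomorphisms. An upper $2$-sequence is the image $(Se_k)$ of the unit basis under an operator $S:\ell_2\to Z$ with $\inf\|Se_k\|>0$; such an $S$ is not compact, because $e_k\to0$ weakly. If $(z_k)$ is an upper $2$-sequence, then so are its subsequences and its normalization $(z_k/\|z_k\|)$.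

\begin{proposition}[Criterion]\label{prop:criterion}
If $X^*$ has the Orlicz property and $Z$ has no upper $2$-sequence, then $\mathcal{L}(X,Z)$ does not contain $c_0$.
\end{proposition}

\begin{proof}
Suppose $(T_k)\subset\mathcal{L}(X,Z)$ is equivalent to the unit basis of $c_0$. Then there are $\delta>0$ and $K$ with $\|T_k\|>\delta$ and $\|\sum_{k\le N}\varepsilon_kT_k\|\le K$ for all $N$ and all signs. For $z^*\in Z^*$ we have $\|\sum_{k\le N}\varepsilon_kT_k^*z^*\|\le K\|z^*\|$, and the Orlicz property of $X^*$, with constant $c$, gives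
\[
\Big(\sum_k\|T_k^*z^*\|^2\Big)^{1/2}\le cK\|z^*\| .
\]
Pick $x_k$ in the unit ball of $X$ with $\|T_kx_k\|>\delta$. For finitely supported $a$ and $\|z^*\|\le1$,
\[
\Big|z^*\Big(\sum a_kT_kx_k\Big)\Big|\le\sum|a_k|\,\|T_k^*z^*\|\le cK\|a\|_2 .
\]
So $(T_kx_k)$ is an upper $2$-sequence in $Z$, a contradiction.
\end{proof}

\begin{example}
The Orlicz property cannot be dropped in Proposition~\ref{prop:criterion}. Let $X=Z=\ell_{3/2}$. An upper $2$-sequence is weakly null, bounded, and bounded away from $0$ in norm, so in $\ell_{3/2}$ a subsequence of it would be, up to a small perturbation, a sequence of disjoint blocks and hence equivalent to the $\ell_{3/2}$-basis; this contradicts the upper $2$-estimate. Thus $\ell_{3/2}$ has no upper $2$-sequence, but the diagonal operators form a copy of $\ell_\infty$ in $\mathcal{L}(\ell_{3/2},\ell_{3/2})$. Indeed $X^*=\ell_3$ fails the Orlicz property, since $\|\sum_{k\le N}\varepsilon_ke_k\|_3=N^{1/3}$.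
\end{example}

\subsection*{How the spaces are found}

Let $X=C[0,1]$. Its dual has the Orlicz property (Lemma~\ref{lem:OrliczL1}). We want a space $Z$ of functions that contains $C[0,1]$, with a bounded and non-compact inclusion map, and has no upper $2$-sequence. The first requirement is mild: since $\cos(2\pi kt)$, $k\ge1$, is a bounded sequence in $C[0,1]$ separated in $L_2$, it suffices that $w\|f\|_2\le\|f\|_Z\le C\|f\|_\infty$ with $w>0$.

No $L_p$ with $2\le p<\infty$ will do: independent real standard Gaussians $g_k$, realized on $[0,1]$, form an upper $2$-sequence in $L_p$. Indeed, $\|\sum a_kg_k\|_p=\gamma_p\|a\|_2$ for real $a$, where $\gamma_p=\|g_1\|_p$; for complex $a$ apply this to the real and imaginary parts. But the constant $\gamma_p$ grows like $\sqrt p$. So we combine $L_{p_n}$-norms with $p_n\to\infty$, with weights $w_n$ small enough that $\sum w_n\|f\|_{p_n}$ is controlled by $\|f\|_\infty$, but so large that $w_n\sqrt{p_n}\to\infty$. This is possible when $p_n$ grows fast, and $E_2$ has $w_n\sqrt{p_n}=4^{-n}8^n=2^n$.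

Let us see this at work on the Rademacher functions $r_k(t)=\operatorname{sign}\sin(2^k\pi t)$, which are independent random signs. Let $N=p_n=64^n$. On a set of measure $2^{-N}$ we have $r_1=\dots=r_N=1$, so
\[
\Big\|\sum_{k\le N}r_k\Big\|_{N}\ge N(2^{-N})^{1/N}=\frac N2,
\qquad
\Big\|\sum_{k\le N}r_k\Big\|_{E_2}\ge4^{-n}\,\frac N2=\frac{4^{-n}8^n}2\sqrt N=2^{n-1}\sqrt N .
\]
An upper $2$-sequence would need a bound $C\sqrt N$. Hence the Rademacher functions do not form one in $E_2$, and by the same computation neither does any subsequence.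

There are two obstacles in passing to an arbitrary normalized sequence $(f_k)$ in $E=E(p,w,r)$. First, if $\|f_k\|_2$ stays bounded below, $(f_k)$ need not consist of independent functions. We then replace signs by Gaussian coefficients: at each point $t$, $\sum g_kf_k(t)$ is (for real scalars) a Gaussian variable of variance $\sum|f_k(t)|^2$, and its $p$-th moment is known. Second, if $\|f_k\|_2\to0$, then for each fixed $n$ also $\|f_k\|_{p_n}\to0$ as $k\to\infty$, and the mass of the norm escapes along the index $n$. Then a subsequence behaves like the $\ell_r$-basis, and an upper $2$-estimate is impossible exactly because we take $r<2$.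

To obtain a reflexive $X$ we use a space of the same type. By the preceding example the choice $X=E_2$ is suspect, and it is in fact wrong: multiplications by the characteristic functions of disjoint sets of positive measure span $c_0$ in $\mathcal{L}(E_2,E_2)$. What gives the Orlicz property of $E(p,w,s)^*$ is $s\ge2$, so we take $E_1$ with $s=2$; its weights $2^{-n}$ are so much larger than the weights $4^{-n}$ of $E_2$ that $E_1\subset E_2$.

\section{The spaces $E(p,w,r)$}\label{sec:E}

\begin{lemma}\label{lem:basic}
Let $E=E(p,w,r)$ with admissible parameters.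
\begin{enumerate}
\item[(a)] If $|f|\le|h|$ a.e.\ and $h\in E$, then $f\in E$ and $\|f\|_E\le\|h\|_E$. Moreover
\[
w_1\|f\|_2\le\|f\|_E\le\|w\|_r\|f\|_\infty,\qquad\|f\|_{p_n}\le w_n^{-1}\|f\|_E .
\]
\item[(b)] The map $J:E\to W=\big(\bigoplus_nL_{p_n}\big)_{\ell_r}$, $Jf=(w_nf)_n$, is an isometry with closed range. So $E$ is a reflexive Banach space.
\item[(c)] The Haar system is a monotone basis of $E$, and its coordinate functionals form a monotone basis of $E^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) All statements are read off from the definition; for the lower bound use $\|f\|_2\le\|f\|_{p_1}$.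

(b) $J$ is isometric by definition. If $Jf_j\to(u_n)_n$ in $W$, then for every $n$ we have $f_j\to u_n/w_n$ in $L_{p_n}$, hence in $L_2$. So all the functions $u_n/w_n$ equal one function $f$, and $(u_n)=(w_nf)$ lies in $W$, that is, $f\in E$ and $(u_n)=Jf$. The space $W$ is reflexive, being an $\ell_r$-sum of reflexive spaces with $1<r<\infty$, and closed subspaces of reflexive spaces are reflexive.

(c) Haar functions are bounded, so they lie in $E$. Let $S_m$ be the $m$-th partial sum operator of the Haar expansion. The span of the first $m$ Haar functions is the space of functions constant on each of certain $m$ dyadic intervals, so $S_m$ is the conditional expectation onto a finite $\sigma$-algebra. Hence $S_m$ is a contraction on every $L_{p_n}$, and therefore on $E$. Since dyadic step functions are dense in $L_{p_n}$ and each of them is fixed by $S_m$ for large $m$, we have $\|f-S_mf\|_{p_n}\to0$ for $f\in L_{p_n}$. For $f\in E$,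
\[
\|f-S_mf\|_E^r=\sum_n\big(w_n\|f-S_mf\|_{p_n}\big)^r\longrightarrow0
\]
by dominated convergence, the $n$-th term being at most $(2w_n\|f\|_{p_n})^r$. Expansions are unique because they are unique in $L_2\supset E$. By a theorem of James a basis of a reflexive space is shrinking, that is, its coordinate functionals form a basis of the dual. The partial sum projections of that basis are $S_m^*$, of norm at most $1$.
\end{proof}

\section{Spaces without upper $2$-sequences}\label{sec:noU2}

We treat the two cases described in Section~\ref{sec:criterion}, first sequences tending to $0$ in $L_2$, then sequences bounded below in $L_2$.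

\begin{lemma}[Gliding hump]\label{lem:hump}
Let $E=E(p,w,r)$, $\|f_k\|_E=1$ and $\|f_k\|_2\to0$. Then there is a subsequence such that for all finitely supported $a$
\[
\tfrac14\|a\|_r\le\Big\|\sum_ja_jf_{k_j}\Big\|_E\le\tfrac32\|a\|_r .
\]
\end{lemma}

\begin{proof}
First, $\|f_k\|_{p_n}\to0$ as $k\to\infty$, for each fixed $n$. This is the hypothesis if $p_n=2$. If $p_n>2$, pick $n'$ with $p_{n'}>p_n$, which exists since $p_n\to\infty$, and $\theta\in(0,1)$ with $\frac1{p_n}=\frac\theta2+\frac{1-\theta}{p_{n'}}$. By H\"older, $\|f_k\|_{p_n}\le\|f_k\|_2^\theta\|f_k\|_{p_{n'}}^{1-\theta}\le\|f_k\|_2^\theta w_{n'}^{-(1-\theta)}\to0$.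

Let $J$ and $W$ be as in Lemma~\ref{lem:basic}(b), and for $I\subset\mathbb{N}$ let $P_I$ be the coordinate projection of $W$ onto $I$. By the first step, $P_{[1,m]}Jf_k\to0$ as $k\to\infty$ for every $m$. Put $m_0=k_0=0$ and choose inductively $k_j>k_{j-1}$ with $\|P_{[1,m_{j-1}]}Jf_{k_j}\|\le2^{-j-2}$, then $m_j>m_{j-1}$ with $\|P_{(m_j,\infty)}Jf_{k_j}\|\le2^{-j-2}$. Let $v_j=P_{(m_{j-1},m_j]}Jf_{k_j}$. Then $\|Jf_{k_j}-v_j\|\le2^{-j-1}$ and $\frac34\le\|v_j\|\le1$. The $v_j$ have disjoint coordinate supports, so $\|\sum a_jv_j\|=(\sum|a_j|^r\|v_j\|^r)^{1/r}$ lies between $\frac34\|a\|_r$ and $\|a\|_r$. Finally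
\[
\Big\|\sum a_j(Jf_{k_j}-v_j)\Big\|\le\|a\|_\infty\sum_j2^{-j-1}\le\tfrac12\|a\|_r ,
\]
and $J$ is an isometry.
\end{proof}

\subsection*{Gaussian moments}

Let $g,g_1,g_2,\dots$ be independent real standard Gaussians and $\gamma_p=(\mathbb{E}|g|^p)^{1/p}$. Three estimates are needed. First,
\begin{equation}\label{eq:G1}
\sqrt{p/(4e)}\le\gamma_p\le\sqrt{2p}\qquad(p\ge2).
\end{equation}
Indeed $\gamma_{2m}^{2m}=(2m-1)!!$ and $(m/e)^m\le m!\le(2m-1)!!\le(2m)^m$. Since $\gamma_p$ increases with $p$, the lower bound follows with $m=\lfloor p/2\rfloor\ge p/4$ and the upper one with $m=\lceil p/2\rceil\le p$. Second, for an integer $m\ge p/2$,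
\begin{equation}\label{eq:G2}
\Big(\mathbb{E}\Big(\sum_{k\le N}g_k^2\Big)^{p/2}\Big)^{1/p}\le\sqrt{N+2m},
\end{equation}
because $\mathbb{E}(\sum_{k\le N}g_k^2)^m=N(N+2)\cdots(N+2m-2)\le(N+2m)^m$ and $L_q$-norms on a probability space increase with $q$. Third, for scalars $z_k$,
\begin{equation}\label{eq:G3}
\mathbb{E}\Big|\sum g_kz_k\Big|^p\ge\gamma_p^p\,2^{-p/2}\Big(\sum|z_k|^2\Big)^{p/2}.
\end{equation}
Indeed, $\sum g_kt_k$ has the distribution of $\|t\|_2\,g$ for real $t$; the modulus on the left is at least $|\sum g_k\operatorname{Re}z_k|$ and at least $|\sum g_k\operatorname{Im}z_k|$, and one of the two sums $\sum(\operatorname{Re}z_k)^2$, $\sum(\operatorname{Im}z_k)^2$ is at least $\frac12\sum|z_k|^2$.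

\begin{lemma}\label{lem:lower}
Let $f_1,\dots,f_N\in L_p$, $p\ge2$, with $\|f_k\|_2\ge\delta$, and let $S=\sum_{k\le N}g_kf_k$. Then
\begin{equation}\label{eq:lower}
\big(\mathbb{E}\|S\|_p^p\big)^{1/p}\ge\gamma_p\,\delta\sqrt{N/2}.
\end{equation}
\end{lemma}

\begin{proof}
By Tonelli's theorem, \eqref{eq:G3} and Jensen's inequality on $[0,1]$ (here $p/2\ge1$),
\[
\mathbb{E}\|S\|_p^p=\int_0^1\mathbb{E}\Big|\sum_{k\le N}g_kf_k(t)\Big|^pdt\ge\gamma_p^p2^{-p/2}\Big(\int_0^1\sum_{k\le N}|f_k(t)|^2dt\Big)^{p/2}\ge\big(\gamma_p\delta\sqrt{N/2}\big)^p .\qedhere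
\]
\end{proof}

\begin{proposition}\label{prop:noU2}
If $r<2$ and $\sup_nw_n\sqrt{p_n}=\infty$, then $E=E(p,w,r)$ has no upper $2$-sequence.
\end{proposition}

\begin{proof}
Suppose $(f_k)$ is an upper $2$-sequence in $E$ with constant $C$; we may assume $\|f_k\|_E=1$.

\emph{Case 1: $\liminf\|f_k\|_2=0$.} Pass to a subsequence with $\|f_k\|_2\to0$ and apply Lemma~\ref{lem:hump} with $a=(1,\dots,1,0,\dots)$ ($N$ ones). It gives $\frac14N^{1/r}\le C\sqrt N$ for all $N$, which is false since $r<2$.

\emph{Case 2: $\liminf\|f_k\|_2>0$.} Discarding finitely many terms, we have $\|f_k\|_2\ge\delta>0$ for all $k$. Fix $n$, put $p=p_n$, and let $m\ge p/2$ be an integer. With $S$ as in Lemma~\ref{lem:lower},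
\[
\|S\|_p\le w_n^{-1}\|S\|_E\le Cw_n^{-1}\Big(\sum_{k\le N}g_k^2\Big)^{1/2}
\]
for every value of the Gaussians. Taking $p$-th moments and using \eqref{eq:lower} and \eqref{eq:G2},
\[
\gamma_p\,\delta\sqrt{N/2}\le Cw_n^{-1}\sqrt{N+2m} .
\]
With $n$ and $m$ fixed, divide by $\sqrt N$ and let $N\to\infty$: then $w_n\gamma_{p_n}\le\sqrt2\,C/\delta$. This holds for every $n$, and by \eqref{eq:G1} $\sup_nw_n\sqrt{p_n}<\infty$, a contradiction.
\end{proof}

\section{The Orlicz property of the duals}\label{sec:Orlicz}

Let $\mathrm{Av}_\varepsilon$ denote the average over $\varepsilon\in\{-1,1\}^N$. The tool is Khintchine's inequality: for scalars $z_1,\dots,z_N$,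
\begin{equation}\label{eq:Kh}
\Big(\sum|z_k|^2\Big)^{1/2}\le\sqrt3\,\mathrm{Av}_\varepsilon\Big|\sum\varepsilon_kz_k\Big| .
\end{equation}
Here is a proof. Let $S=\sum\varepsilon_kz_k$ and let $\|\cdot\|_q$ be the norms with respect to $\mathrm{Av}_\varepsilon$. Expanding $|S|^4=S^2\overline S{}^2$ and keeping the terms in which the signs cancel,
\[
\mathrm{Av}_\varepsilon|S|^4=2\Big(\sum|z_k|^2\Big)^2+\Big|\sum z_k^2\Big|^2-2\sum|z_k|^4\le3\Big(\sum|z_k|^2\Big)^2=3\|S\|_2^4 .
\]
By H\"older, $\|S\|_2\le\|S\|_1^{1/3}\|S\|_4^{2/3}\le\|S\|_1^{1/3}\,3^{1/6}\|S\|_2^{2/3}$, which is \eqref{eq:Kh}.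

\begin{lemma}\label{lem:OrliczL1}
For every measure $\mu$ and every compact Hausdorff space $K$, the spaces $L_1(\mu)$ and $C(K)^*$ have the Orlicz property with constant $\sqrt3$.
\end{lemma}

\begin{proof}
Let $h_1,\dots,h_N\in L_1(\mu)$ and $a_k\ge0$ with $\|a\|_2=1$. By the Cauchy--Schwarz inequality and \eqref{eq:Kh}, both applied pointwise,
\[
\sum a_k\|h_k\|_1\le\int\Big(\sum|h_k|^2\Big)^{1/2}d\mu\le\sqrt3\,\mathrm{Av}_\varepsilon\Big\|\sum\varepsilon_kh_k\Big\|_1 .
\]
Take the supremum over $a$. For measures $\mu_1,\dots,\mu_N\in C(K)^*$ apply this in $L_1(\nu)$, $\nu=\sum|\mu_k|$, to the densities $d\mu_k/d\nu$.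
\end{proof}

For $E=E(p,w,s)$ with $s\ge2$ we want the same argument. By Lemma~\ref{lem:basic}(b), $E^*$ is a quotient of $W^*$, but that does not help: the Orlicz property does not pass to quotients ($c_0$ is a quotient of $\ell_1$). We use instead that $E$ is a lattice of functions, so that functionals can be represented by functions and \eqref{eq:Kh} can be applied pointwise.

\begin{lemma}\label{lem:OrliczE}
If $E=E(p,w,s)$ with $s\ge2$, then $E^*$ has the Orlicz property.
\end{lemma}

\begin{proof}
\emph{Representation.} Let $\varphi\in E^*$. With $J$ and $W$ as in Lemma~\ref{lem:basic}(b), extend $\varphi\circ J^{-1}$ from $J(E)$ to $W$ by the Hahn--Banach theorem. This gives $h_n\in L_{p_n'}$ with $A=\big(\sum\|h_n\|_{p_n'}^{s'}\big)^{1/s'}<\infty$ and $\varphi(f)=\sum_n\int h_nw_nf$ for $f\in E$, where primes denote conjugate exponents. By H\"older, $\sum_nw_n\int|h_nf|\le A\|f\|_E$. With $f=1$ we see that $h=\sum w_nh_n$ converges absolutely a.e. For general $f\in E$ the function $\sum_nw_n|h_nf|$ is integrable, so by dominated convergence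
\[
hf\in L_1\quad\text{and}\quad\varphi(f)=\int hf\qquad\text{for all }f\in E .
\]
When this holds we say that $h$ \emph{represents} $\varphi$. Let $\operatorname{sgn}h=h/|h|$ where $h\ne0$ and $\operatorname{sgn}h=0$ elsewhere. If $h$ represents $\varphi$ and $0\le G\in E$, then $G\,\overline{\operatorname{sgn}h}\in E$ has norm at most $\|G\|_E$ by Lemma~\ref{lem:basic}(a), so
\begin{equation}\label{eq:rep}
\int|h|G=\varphi\big(G\,\overline{\operatorname{sgn}h}\big)\le\|\varphi\|\,\|G\|_E .
\end{equation}

\emph{$2$-convexity.} Let $u_1,\dots,u_N\in E$ and $G=(\sum|u_k|^2)^{1/2}$. Since $p_n/2\ge1$, the triangle inequality in $L_{p_n/2}$ gives $\|G\|_{p_n}^2=\big\|\sum|u_k|^2\big\|_{p_n/2}\le\sum_k\|u_k\|_{p_n}^2$. Since $s/2\ge1$, the triangle inequality in $\ell_{s/2}$ then gives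
\begin{equation}\label{eq:2conv}
\|G\|_E^2=\Big\|\big(w_n^2\|G\|_{p_n}^2\big)_n\Big\|_{\ell_{s/2}}\le\sum_k\Big\|\big(w_n^2\|u_k\|_{p_n}^2\big)_n\Big\|_{\ell_{s/2}}=\sum_k\|u_k\|_E^2 .
\end{equation}
This is the only place where $s\ge2$ is used.

\emph{Conclusion.} Let $\varphi_k\in E^*$, $k\le N$, be represented by $h_k$, let $x_k$ be in the unit ball of $E$, let $\|a\|_2=1$, and put $G=(\sum|a_kx_k|^2)^{1/2}$. By \eqref{eq:2conv}, $\|G\|_E\le1$. Since $\sum\varepsilon_kh_k$ represents $\sum\varepsilon_k\varphi_k$, the Cauchy--Schwarz inequality, \eqref{eq:Kh} and \eqref{eq:rep} give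
\[
\Big|\sum a_k\varphi_k(x_k)\Big|\le\int\Big(\sum|h_k|^2\Big)^{1/2}G\le\sqrt3\,\mathrm{Av}_\varepsilon\int\Big|\sum\varepsilon_kh_k\Big|G\le\sqrt3\,\mathrm{Av}_\varepsilon\Big\|\sum\varepsilon_k\varphi_k\Big\| .
\]
The supremum of the left-hand side over $(x_k)$ and $a$ is $(\sum\|\varphi_k\|^2)^{1/2}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The structural claims are Lemma~\ref{lem:basic}(b),(c), together with $Y_0^*=E_2^{**}=E_2$.

\emph{(1)} For $E_2$ we have $r=\frac32<2$ and $w_n\sqrt{p_n}=2^n\to\infty$, so $E_2$ has no upper $2$-sequence by Proposition~\ref{prop:noU2}. The duals $C[0,1]^*$ and $E_1^*$ have the Orlicz property by Lemmas~\ref{lem:OrliczL1} and~\ref{lem:OrliczE} (with $s=2$). By Proposition~\ref{prop:criterion}, $\mathcal{L}(X,E_2)=(X\widehat{\otimes}_\pi Y_0)^*$ does not contain $c_0$. By the elementary direction of \eqref{eq:dual}, $X\widehat{\otimes}_\pi Y_0$ contains no complemented copy of $\ell_1$.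

\emph{(2)} Since the $\ell_{3/2}$-norm is at most the $\ell_1$-norm, the Cauchy--Schwarz inequality gives
\[
\|f\|_{E_2}\le\sum_n2^{-n}\big(2^{-n}\|f\|_{p_n}\big)\le\Big(\sum_n4^{-n}\Big)^{1/2}\|f\|_{E_1}=3^{-1/2}\|f\|_{E_1},
\]
and Lemma~\ref{lem:basic}(a) gives $\|f\|_{E_1}\le3^{-1/2}\|f\|_\infty$. So the inclusions $C[0,1]\to E_1\to E_2$ are bounded. The functions $f_k(t)=\cos(2\pi kt)$, $k\ge1$, are bounded in $C[0,1]$ and in $E_1$. They are orthogonal in $L_2$ with $\|f_k\|_2^2=\frac12$, so for $j\ne k$
\[
\|f_j-f_k\|_{E_2}\ge\tfrac14\|f_j-f_k\|_2=\tfrac14 .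
\]
Hence the inclusion $X\to E_2$ is not compact.
\end{proof}

\begin{remark}
By Theorem~\ref{thm:known}, neither $E_1$ nor $E_2$ admits an unconditional finite-dimensional expansion of the identity.
\end{remark}

\begin{remark}
The space $E_1\widehat{\otimes}_\pi Y_0$ does contain an (uncomplemented) copy of $\ell_1$. Let $y_n(f)=\int fr_n$ for $f\in E_2$, with $r_n$ the Rademacher functions; then $\|y_n\|_{Y_0}\le4$, since $|\int fr_n|\le\|f\|_2\le4\|f\|_{E_2}$. For signs $\theta=(\theta_n)$ let $\sigma_\theta$ be the measure-preserving map of $[0,1]$ that flips the $n$-th binary digit exactly when $\theta_n=-1$, and let $T_\theta f=f\circ\sigma_\theta$. Then $\|T_\theta\|_{E_1\to E_2}\le1$ and $\langle T_\theta,r_n\otimes y_n\rangle=\int(r_n\circ\sigma_\theta)r_n=\theta_n$. Hence, for finitely supported $a$,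
\[
\Big\|\sum a_nr_n\otimes y_n\Big\|_\pi\ge\max_\theta\Big|\sum\theta_na_n\Big|\ge\tfrac12\|a\|_1,
\]
while $\|r_n\otimes y_n\|_\pi\le4\|r_n\|_{E_1}=4\cdot3^{-1/2}$. Since $C[0,1]$ contains $\ell_1$, so does $C[0,1]\widehat{\otimes}_\pi Y_0$. So Theorem~\ref{thm:A} does not address the variant of Question~\ref{q:main} in which $X\widehat{\otimes}_\pi Y$ is assumed to contain no copy of $\ell_1$ at all.
\end{remark}

\section{When the criterion is exact}\label{sec:B}

Proposition~\ref{prop:criterion} and \eqref{eq:dual} show that, under the Orlicz property of $X^*$, a complemented $\ell_1$ in $X\widehat{\otimes}_\pi Y$ forces an upper $2$-sequence in $Y^*$. If $X$ has a non-compact operator into $\ell_2$, the converse holds as well: an upper $2$-sequence in $Y^*$ amounts to a non-compact operator $Y\to\ell_2$, and two non-compact operators into $\ell_2$ give a diagonal as in the example of $\ell_p\widehat{\otimes}_\pi\ell_q$.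

\begin{theorem}\label{thm:B}
Let $X^*$ have the Orlicz property and $\mathcal{L}(X,\ell_2)\ne\mathcal{K}(X,\ell_2)$; the latter holds whenever $X$ contains $\ell_1$. For every Banach space $Y$ the following are equivalent:
\begin{enumerate}
\item[(i)] $X\widehat{\otimes}_\pi Y$ contains a complemented copy of $\ell_1$;
\item[(ii)] $\mathcal{L}(X,Y^*)$ contains $c_0$;
\item[(iii)] $\mathcal{K}(X,Y^*)$ contains $c_0$;
\item[(iv)] $\mathcal{L}(Y,\ell_2)\ne\mathcal{K}(Y,\ell_2)$;
\item[(v)] $Y^*$ has an upper $2$-sequence.
\end{enumerate}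
Moreover, if $X^*$ has the Orlicz property and $X$ contains $\ell_1$, then $X\widehat{\otimes}_\pi Y_0$ contains no complemented copy of $\ell_1$ and $\mathcal{L}(X,Y_0^*)\ne\mathcal{K}(X,Y_0^*)$.
\end{theorem}

\begin{lemma}\label{lem:ell2}
\begin{enumerate}
\item[(a)] A weakly null sequence $(u_n)$ in $\ell_2$ with $\inf\|u_n\|>0$ has a subsequence equivalent to the unit basis of $\ell_2$.
\item[(b)] If $A:X\to\ell_2$ is not compact, there are a bounded sequence $(x_n)\subset X$ and $A'\in\mathcal{L}(X,\ell_2)$ with $A'x_n=e_n$ for all $n$.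
\item[(c)] $Y^*$ has an upper $2$-sequence if and only if $\mathcal{L}(Y,\ell_2)\ne\mathcal{K}(Y,\ell_2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The norms $\|u_n\|$ are bounded above and below, so we may normalize. Since $u_n\to0$ weakly, we may pass to a subsequence with $\sum_{i\ne j}|\langle u_i,u_j\rangle|^2\le\frac14$. Its Gram matrix is $I+R$, where the operator norm of $R$ is at most its Hilbert--Schmidt norm, that is, at most $\frac12$. Hence $\frac12\|a\|_2^2\le\|\sum a_ju_j\|^2\le\frac32\|a\|_2^2$.

(b) Take $x_n'$ in the unit ball with $\|Ax_i'-Ax_j'\|\ge\delta>0$ for $i\ne j$; passing to a subsequence, we may assume that $(Ax_n')$ converges weakly. Put $x_n=x_{2n}'-x_{2n+1}'$. Then $Ax_n\to0$ weakly and $\|Ax_n\|\ge\delta$. By (a), after passing to a subsequence there is an isomorphism $V$ of the closed span $H$ of $(Ax_n)$ onto $\ell_2$ with $VAx_n=e_n$. Put $A'=VP_HA$, where $P_H$ is the orthogonal projection onto $H$.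

(c) With the bilinear identification $\ell_2^*=\ell_2$, the map $B\mapsto B^*$ is a bijection from $\mathcal{L}(Y,\ell_2)$ onto $\mathcal{L}(\ell_2,Y^*)$, with inverse $S\mapsto S^*|_Y$; by Schauder's theorem it preserves compactness both ways. As noted after Definition~\ref{def:two}, an upper $2$-sequence in $Y^*$ gives a non-compact $S:\ell_2\to Y^*$. Conversely, let $S:\ell_2\to Y^*$ be non-compact. Take $u_n'$ in the unit ball of $\ell_2$ with $\|Su_i'-Su_j'\|\ge\delta>0$ for $i\ne j$ and, after passing to a subsequence, $(u_n')$ weakly convergent, and put $u_n=u_{2n}'-u_{2n+1}'$. Then $u_n\to0$ weakly and $\|Su_n\|\ge\delta$. So $\inf\|u_n\|>0$, and by (a) a subsequence of $(Su_n)$ is an upper $2$-sequence.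
\end{proof}

\begin{lemma}\label{lem:ell1}
If $X$ contains $\ell_1$, there are $U\in\mathcal{L}(X,L_\infty)$ and a bounded sequence $(x_n)\subset X$ with $Ux_n=r_n$, the Rademacher functions. Hence there are non-compact operators from $X$ to $L_2\cong\ell_2$ and to $E(p,w,r)$ for all admissible parameters.
\end{lemma}

\begin{proof}
Let $(x_n)\subset X$ be equivalent to the $\ell_1$-basis, let $X_0$ be its closed span, and let $U_0:X_0\to L_\infty=L_1^*$ be the bounded operator with $U_0x_n=r_n$. Then $U_0$ is a bounded functional on $L_1\widehat{\otimes}_\pi X_0=L_1([0,1];X_0)$, which is isometrically a subspace of $L_1([0,1];X)=L_1\widehat{\otimes}_\pi X$ (\cite[Example 2.19]{Ryan}). A Hahn--Banach extension of this functional is an operator $U:X\to L_\infty$ extending $U_0$. Compose $U$ with the inclusion of $L_\infty$ into $L_2$ or $E=E(p,w,r)$, and use $\|r_i-r_j\|_2=\sqrt2$ and $\|r_i-r_j\|_E\ge w_1\|r_i-r_j\|_2$ for $i\ne j$.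
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The claim that $\mathcal{L}(X,\ell_2)\ne\mathcal{K}(X,\ell_2)$ if $X$ contains $\ell_1$ is Lemma~\ref{lem:ell1}.

(i)$\Rightarrow$(ii) is the elementary direction of \eqref{eq:dual}, and (iii)$\Rightarrow$(ii) is trivial. (ii)$\Rightarrow$(v) is Proposition~\ref{prop:criterion} with $Z=Y^*$, and (v)$\Leftrightarrow$(iv) is Lemma~\ref{lem:ell2}(c).

(iv)$\Rightarrow$(i) and (iii). By Lemma~\ref{lem:ell2}(b), applied to $X$ and to $Y$, there are operators $A':X\to\ell_2$, $B':Y\to\ell_2$ and bounded sequences $(x_n)$, $(y_n)$ with $A'x_n=e_n=B'y_n$. The bilinear map $(x,y)\mapsto((A'x)_n(B'y)_n)_n$ is bounded into $\ell_1$ by Cauchy--Schwarz and induces $Q:X\widehat{\otimes}_\pi Y\to\ell_1$. Define $R:\ell_1\to X\widehat{\otimes}_\pi Y$ by $Re_n=x_n\otimes y_n$. Then $QR=I$, which gives (i). Since $Q$ is onto, $Q^*:\ell_\infty\to\mathcal{L}(X,Y^*)$ is an isomorphic embedding. Each $Q^*e_n$ is the operator $x\mapsto(A'x)_n\,B'^*e_n$ of rank one, so $Q^*(c_0)\subset\mathcal{K}(X,Y^*)$, which gives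 (iii).

For the last statement, $Y_0^*=E_2$ has no upper $2$-sequence by Proposition~\ref{prop:noU2}, so (v) and hence (i) fails for $Y_0$, while Lemma~\ref{lem:ell1} provides a non-compact operator $X\to E_2$.
\end{proof}

\begin{example}
Spaces $X$ to which the last statement applies include $C(K)$ with $K$ non-scattered (see Section~\ref{sec:C}), $\ell_\infty$ and $L_\infty$. Another one is the disc algebra, whose dual has cotype $2$ \cite{Bourgain}. It contains $\ell_1$ as the closed span of the functions $z^{8^n}$, $n\ge1$: for $z=e^{2\pi it}$, the base-$8$ digit $d$ of $t$ in place $n+1$ puts the argument of $z^{8^n}$ in $[d\pi/4,(d+1)\pi/4)$, and given $a_1,\dots,a_N$ we can choose these digits independently so that $a_nz^{8^n}$ has argument within $\pi/4$ of $0$ for each $n\le N$ with $a_n\ne0$, whence $\|\sum a_nz^{8^n}\|_\infty\ge2^{-1/2}\sum|a_n|$. Finally, every $C^*$-algebra containing $\ell_1$, such as $\mathcal{L}(\ell_2,\ell_2)\supset\ell_\infty$, qualifies, since duals of $C^*$-algebras have cotype $2$ \cite{TJ,Pisier}.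
\end{example}

\section{Spaces whose dual is complemented in an $L_1$-space}\label{sec:C}

For which $X$ does the implication of Question~\ref{q:main} hold for \emph{all} $Y$? We answer this for the spaces $X\ne\{0\}$ satisfying
\begin{itemize}
\item[(H)] $X^*$ is isomorphic to a complemented subspace of some $L_1(\mu)$.
\end{itemize}
This covers $X=C(K)$, since $C(K)^*$ is the $\ell_1$-sum of the spaces $L_1(\mu_i)$ over a maximal family of mutually singular probabilities $\mu_i$ on $K$. It also covers every $\mathcal{L}_\infty$-space (\cite[\S7]{LP}, \cite[Theorem III]{LR}); this is not used below. Recall that $K$ is \emph{scattered} if every non-empty subset of $K$ has an isolated point in its relative topology.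

\begin{theorem}\label{thm:C}
Let $X\ne\{0\}$ satisfy \textup{(H)}.
\begin{enumerate}
\item[(a)] If $X$ contains $\ell_1$, then for every $Y$: $X\widehat{\otimes}_\pi Y$ contains a complemented copy of $\ell_1$ if and only if $\mathcal{L}(Y,\ell_2)\ne\mathcal{K}(Y,\ell_2)$.
\item[(b)] If $X$ does not contain $\ell_1$, then for every $Y$: $X\widehat{\otimes}_\pi Y$ contains a complemented copy of $\ell_1$ if and only if $Y$ does; and if $Y$ does not, then $\mathcal{L}(X,Y^*)=\mathcal{K}(X,Y^*)$.
\item[(c)] The implication
\[
X\widehat{\otimes}_\pi Y\text{ contains no complemented copy of }\ell_1\ \Longrightarrow\ \mathcal{L}(X,Y^*)=\mathcal{K}(X,Y^*)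
\]
holds for all $Y$ if and only if $X$ does not contain $\ell_1$. For $X=C(K)$, $K$ compact Hausdorff, it holds for all $Y$ if and only if $K$ is scattered.
\end{enumerate}
\end{theorem}

Part (a) is contained in Theorem~\ref{thm:B}. The idea for (b) is that, when $X$ does not contain $\ell_1$, weakly null sequences in $X^*$ are norm null. This turns weak information on an operator $Y\to X^*$ into norm information, and the failure of weak compactness in $L_1(\mu)$ produces complemented copies of $\ell_1$. Besides Fact~\ref{fact:BP}, the proof uses four classical results.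

\begin{fact}\label{fact:C}
\begin{enumerate}
\item[(R)] (Rosenthal \cite{Rosenthal}; Dor \cite{Dor} for complex scalars) If $X$ does not contain $\ell_1$, every bounded sequence in $X$ has a weakly Cauchy subsequence.
\item[(DP)] (Dunford--Pettis, Grothendieck) If $u_n\to0$ weakly in $L_1(\mu)$ and $\psi_n\to0$ weakly in $L_1(\mu)^*$, then $\psi_n(u_n)\to0$.
\item[(KP)] (Kadec--Pe\l czy\'nski; see \cite[Theorem 5.2.9]{AK}) Let $\nu$ be a probability. A bounded subset of $L_1(\nu)$ that is not relatively weakly compact contains a sequence equivalent to the $\ell_1$-basis whose closed span is complemented in $L_1(\nu)$.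
\item[(PS)] (Pe\l czy\'nski--Semadeni \cite{PS}) $C(K)$ contains $\ell_1$ if and only if $K$ is not scattered.
\end{enumerate}
\end{fact}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Fix bounded operators $i:X^*\to L_1(\mu)$ and $\pi:L_1(\mu)\to X^*$ with $\pi i=I$. Then $X^*$ is isomorphic to a subspace of $L_1(\mu)$, so it has the Orlicz property by Lemma~\ref{lem:OrliczL1}.

\medskip
\noindent\textbf{(a)} This is (i)$\Leftrightarrow$(iv) of Theorem~\ref{thm:B}.

\medskip
\noindent\textbf{(b)} \emph{Step 1: $X^*$ has the Schur property}, that is, weakly null sequences in $X^*$ are norm null. First, if $\xi_n\to0$ weakly in $X$ and $x_n^*\to0$ weakly in $X^*$, then $\pi^*\xi_n\to0$ weakly in $L_1(\mu)^*$ (with $X\subset X^{**}$) and $ix_n^*\to0$ weakly in $L_1(\mu)$, so by (DP)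
\begin{equation}\label{eq:DP}
x_n^*(\xi_n)=\langle\pi^*\xi_n,ix_n^*\rangle\to0 .
\end{equation}
Now suppose $x_n^*\to0$ weakly but not in norm; passing to a subsequence, $\|x_n^*\|>\delta>0$ for all $n$. Take $x_n$ in the unit ball of $X$ with $|x_n^*(x_n)|>\delta$. By (R) we may pass to a subsequence and assume that $(x_n)$ is weakly Cauchy. Choose $k(n)$ strictly increasing with $|x_{k(n)}^*(x_n)|<1/n$. Then $x_{k(n)}-x_n\to0$ weakly in $X$, so $x_{k(n)}^*(x_{k(n)}-x_n)\to0$ by \eqref{eq:DP}, and hence $x_{k(n)}^*(x_{k(n)})\to0$. This contradicts the choice of the $x_n$.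

The map $T\mapsto T^*|_Y$ is an isometry of $\mathcal{L}(X,Y^*)$ onto $\mathcal{L}(Y,X^*)$, with inverse $S\mapsto S^*|_X$, and it preserves compactness both ways by Schauder's theorem. We therefore work with operators $Y\to X^*$.

\emph{Step 2: the equivalence.} Fix $x_0\in X$ and $x_0^*\in X^*$ with $x_0^*(x_0)=1$. The map $y\mapsto x_0\otimes y$ embeds $Y$ into $X\widehat{\otimes}_\pi Y$, and $x\otimes y\mapsto x_0^*(x)\,y$ induces a left inverse. So $Y$ is isomorphic to a complemented subspace of $X\widehat{\otimes}_\pi Y$, which gives one implication. For the other, suppose that $Y$ contains no complemented copy of $\ell_1$ but $X\widehat{\otimes}_\pi Y$ does. Then $Y^*$ does not contain $c_0$ by Fact~\ref{fact:BP}, and by \eqref{eq:dual} there is a sequence $(S_k)$ in $\mathcal{L}(Y,X^*)$ equivalent to the $c_0$-basis. Take $\delta>0$ and $y_k$ in the unit ball of $Y$ with $\|S_ky_k\|>\delta$. For $\zeta\in X^{**}$ the sums $\sum_{k\le N}\varepsilon_kS_k^*\zeta$ are uniformly bounded, so $\sum S_k^*\zeta$ is weakly unconditionally Cauchy in $Y^*$.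 By Fact~\ref{fact:BP} it converges, so $\|S_k^*\zeta\|\to0$ and $\zeta(S_ky_k)=(S_k^*\zeta)(y_k)\to0$. Thus $S_ky_k\to0$ weakly in $X^*$, and by Step 1 in norm, a contradiction.

\emph{Step 3: compactness.} Let $S:Y\to X^*$ be non-compact; we show that $Y$ contains a complemented copy of $\ell_1$. Take $y_n$ in the unit ball of $Y$ such that $(Sy_n)$ is $\delta$-separated for some $\delta>0$. By Step 1 a weakly convergent subsequence of $(Sy_n)$ would converge in norm, so there is none. Since $\pi iS=S$ and $\pi$ is weakly continuous, no subsequence of $(iSy_n)$ converges weakly either. By the Eberlein--\v{S}mulian theorem, $\{iSy_n\}$ is not relatively weakly compact in $L_1(\mu)$. These functions vanish off a $\sigma$-finite set $A$. Restriction to $A$ is a projection onto $L_1(\mu|_A)$, which is isometric to $L_1(\nu)$ for a probability $\nu$ (take $d\nu=\eta\,d\mu$ with $\eta>0$ on $A$ and $\int_A\eta\,d\mu=1$, and $f\mapsto f/\eta$). By (KP) there are distinct indices $n_j$ and an operator $Q:L_1(\mu)\to\ell_1$ with $QiSy_{n_j}=e_j$ for all $j$.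 With $R:\ell_1\to Y$, $Re_j=y_{n_j}$, we get $(QiS)R=I$, as desired.

\medskip
\noindent\textbf{(c)} If $X$ does not contain $\ell_1$ and $X\widehat{\otimes}_\pi Y$ contains no complemented copy of $\ell_1$, then neither does $Y$, and (b) gives the equality. If $X$ contains $\ell_1$, then $Y=Y_0$ violates the implication by Theorem~\ref{thm:B}. For $X=C(K)$ use (PS).
\end{proof}

\section{The exact range of parameters}\label{sec:D}

\begin{theorem}\label{thm:D}
Let $E=E(p,w,r)$ with admissible parameters. Then $E$ has no upper $2$-sequence if and only if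
\begin{equation}\label{eq:range}
r<2\qquad\text{and}\qquad\sum_n\big(w_n\sqrt{p_n}\big)^r=\infty .
\end{equation}
Hence, for any $X$ containing $\ell_1$ with $X^*$ having the Orlicz property (for example $X=C[0,1]$), one always has $\mathcal{L}(X,E)\ne\mathcal{K}(X,E)$, and $X\widehat{\otimes}_\pi E^*$ contains no complemented copy of $\ell_1$ if and only if \eqref{eq:range} holds.
\end{theorem}

For instance, $p_n=64^n$, $w_n=8^{-n}$ and $1<r<2$ satisfy \eqref{eq:range}, although $w_n\sqrt{p_n}=1$ is bounded and Proposition~\ref{prop:noU2} does not apply. The proof of that proposition looked at one index $n$ at a time, and bounded the $p_n$-th moment of $\|S\|_{p_n}$, $S=\sum g_kf_k$, from below. To add the contributions of many indices we need one exponent for all $n$, and a lower bound for the $p_n$-th moment says nothing by itself about the mean. Gaussian concentration (Tsirelson--Ibragimov--Sudakov; see \cite[Theorem 5.6]{BLM}) closes this gap: if $F:\mathbb{R}^N\to\mathbb{R}$ is $L$-Lipschitz for the Euclidean norm and $G=(g_1,\dots,g_N)$, then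 $\mathbb{P}(|F(G)-\mathbb{E}F(G)|>t)\le2e^{-t^2/(2L^2)}$ for $t>0$. Multiplying by $pt^{p-1}$ and integrating,
\begin{equation}\label{eq:conc}
\big(\mathbb{E}|F(G)-\mathbb{E}F(G)|^p\big)^{1/p}\le c(p)L,\qquad c(p)^p=2p\int_0^\infty s^{p-1}e^{-s^2/2}ds,
\end{equation}
and $c(p)$ does not depend on $N$.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
\emph{Sufficiency.} Assume \eqref{eq:range}, and let $(f_k)$ be a normalized upper $2$-sequence in $E$ with constant $C$. As $r<2$, Case 1 in the proof of Proposition~\ref{prop:noU2} is impossible, so after discarding finitely many terms $\|f_k\|_2\ge\delta>0$ for all $k$. The function $F_n(t)=\|\sum_{k\le N}t_kf_k\|_{p_n}$ on $\mathbb{R}^N$ is $(C/w_n)$-Lipschitz, because $\|\cdot\|_{p_n}\le w_n^{-1}\|\cdot\|_E$. By \eqref{eq:lower}, the triangle inequality for the $L_{p_n}$-norm of random variables and \eqref{eq:conc},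
\[
\mathbb{E}F_n(G)\ge\gamma_{p_n}\delta\sqrt{N/2}-c(p_n)C/w_n .
\]
On the other hand, Jensen's inequality, first with $r\ge1$ and then with $r\le2$, gives for every $M$
\[
\sum_{n\le M}w_n^r\big(\mathbb{E}F_n(G)\big)^r\le\mathbb{E}\Big\|\sum_{k\le N}g_kf_k\Big\|_E^r\le C^r\,\mathbb{E}\|G\|_2^r\le C^rN^{r/2} .
\]
Fix $M$, divide by $N^{r/2}$ and let $N\to\infty$; the error terms $c(p_n)C/w_n$ disappear, and
\[
\sum_{n\le M}(w_n\gamma_{p_n})^r\le(\sqrt2\,C/\delta)^r .
\]
This holds for all $M$ and, by \eqref{eq:G1}, contradicts the divergence in \eqref{eq:range}.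

\emph{Necessity.} If \eqref{eq:range} fails, then $r\ge2$ or the series in \eqref{eq:range} converges. Suppose first $r\ge2$. Let $f_k=\chi_{[0,1/k]}/\|\chi_{[0,1/k]}\|_E$. Choosing $n$ with $p_n>2$ we get $\|f_k\|_2\le w_n^{-1}k^{1/p_n-1/2}\to0$. By Lemma~\ref{lem:hump} a subsequence satisfies $\|\sum a_jf_{k_j}\|_E\le\frac32\|a\|_r\le\frac32\|a\|_2$, so it is an upper $2$-sequence.

Suppose instead $B=\big(\sum(w_n\sqrt{p_n})^r\big)^{1/r}<\infty$. Realize the independent Gaussians $g_k$ on $[0,1]$. Splitting $a$ into real and imaginary parts, $\|\sum a_kg_k\|_p\le2\gamma_p\|a\|_2\le2\sqrt{2p}\,\|a\|_2$ for $p\ge2$ by \eqref{eq:G1}. Hence $\|\sum a_kg_k\|_E\le2\sqrt2\,B\|a\|_2$, and $\|g_k\|_E\ge w_1\|g_k\|_2=w_1$. So $(g_k)$ is an upper $2$-sequence in $E$.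

The final statement follows from Lemma~\ref{lem:ell1} and from (i)$\Leftrightarrow$(v) of Theorem~\ref{thm:B} with $Y=E^*$, $Y^*=E$. The space $C[0,1]$ contains $\ell_1$ by Fact~\ref{fact:C}(PS), as $[0,1]$ is not scattered, and its dual has the Orlicz property by Lemma~\ref{lem:OrliczL1}.
\end{proof}

\section{Finite cotype excludes counterexamples for $C(K)$}\label{sec:Ecot}

In our examples the exponents $p_n$ tend to infinity. For $X=C(K)$ some such feature is unavoidable.

\begin{theorem}\label{thm:E}
If $Y^*$ has cotype $q$ for some $q<\infty$ and $C(K)\widehat{\otimes}_\pi Y$ contains no complemented copy of $\ell_1$, then $\mathcal{L}(C(K),Y^*)=\mathcal{K}(C(K),Y^*)$.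
\end{theorem}

In particular, by Theorem~\ref{thm:A}, $E_2$ does not have finite cotype. The idea is that finite cotype lets a non-compact operator on $C(K)$ factor through some $L_\rho(\nu)$ with $2<\rho<\infty$; there, a sequence that is weakly null and \emph{uniformly bounded} has a subsequence close to martingale differences, whose square function is controlled by $\|a\|_2$. This produces an upper $2$-sequence. We use:
\begin{itemize}
\item Maurey (\cite[Theorem 11.14]{DJT}): if $Z$ has cotype $q<\infty$ and $\rho>q$, every operator $C(K)\to Z$ is $\rho$-summing.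
\item Pietsch (\cite[Corollary 2.15]{DJT}): a $\rho$-summing operator $T:C(K)\to Z$ factors as $T=Bj$, where $j:C(K)\to L_\rho(\nu)$ is the natural map for some probability $\nu$ on $K$ and $B:L_\rho(\nu)\to Z$ is bounded.
\item Burkholder \cite{Burkholder}: for $1<\rho<\infty$ there is $c_\rho$ with $\|\sum d_j\|_\rho\le c_\rho\|(\sum|d_j|^2)^{1/2}\|_\rho$ for all finite sequences of martingale differences $(d_j)$ (in the complex case, argue with real and imaginary parts).
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:E}]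
If $K$ is scattered, use Theorem~\ref{thm:C}(c). Let $K$ be non-scattered, so that $C(K)$ contains $\ell_1$ by Fact~\ref{fact:C}(PS), and suppose that $T:C(K)\to Y^*$ is not compact. We show that $Y^*$ has an upper $2$-sequence. Since $C(K)^*$ has the Orlicz property, Theorem~\ref{thm:B} then gives a complemented copy of $\ell_1$ in $C(K)\widehat{\otimes}_\pi Y$, contrary to the hypothesis.

Fix $\rho>q$; as $Y^*\ne\{0\}$, cotype $q$ requires $q\ge2$, so $\rho>2$. Write $T=Bj$ as above. Take $f_n$ in the unit ball of $C(K)$ such that $(Tf_n)$ is $\delta$-separated for some $\delta>0$ and, after passing to a subsequence, $(jf_n)$ converges weakly in the reflexive space $L_\rho(\nu)$. Put $u_n=j(f_{2n}-f_{2n+1})$. Then $u_n\to0$ weakly, $|u_n|\le2$ and $\|Bu_n\|\ge\delta$.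

Let $\mathcal{F}_0$ be the trivial $\sigma$-algebra. Suppose the finite $\sigma$-algebra $\mathcal{F}_{j-1}$ has been chosen. The operator $\mathbb{E}(\,\cdot\,|\mathcal{F}_{j-1})$ has finite rank, so it maps the weakly null sequence $(u_n)$ to a norm null one, and we can choose $n_j>n_{j-1}$ (with $n_0=0$) such that $\|\mathbb{E}(u_{n_j}|\mathcal{F}_{j-1})\|_\rho\le2^{-j}$. Next, by density of the simple functions, choose a finite $\sigma$-algebra $\mathcal{F}_j\supset\mathcal{F}_{j-1}$ and an $\mathcal{F}_j$-measurable function $h$ with $\|u_{n_j}-h\|_\rho\le2^{-j-1}$; then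
\[
\|u_{n_j}-\mathbb{E}(u_{n_j}|\mathcal{F}_j)\|_\rho\le\|u_{n_j}-h\|_\rho+\|\mathbb{E}(h-u_{n_j}|\mathcal{F}_j)\|_\rho\le2^{-j} .
\]
The functions $d_j=\mathbb{E}(u_{n_j}|\mathcal{F}_j)-\mathbb{E}(u_{n_j}|\mathcal{F}_{j-1})$ are martingale differences with $|d_j|\le4$ and $\|u_{n_j}-d_j\|_\rho\le2^{1-j}$. The functions $a_jd_j$ are martingale differences as well, and $(\sum|a_jd_j|^2)^{1/2}\le4\|a\|_2$ pointwise. By Burkholder's inequality,
\[
\Big\|\sum a_ju_{n_j}\Big\|_\rho\le4c_\rho\|a\|_2+\|a\|_\infty\sum_j2^{1-j}\le(4c_\rho+2)\|a\|_2 .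
\]
Applying $B$ and recalling $\|Bu_{n_j}\|\ge\delta$, we see that $(Bu_{n_j})$ is an upper $2$-sequence in $Y^*$.
\end{proof}

\begin{thebibliography}{99}

\bibitem{AK} Albiac and Kalton, \emph{Topics in Banach Space Theory}, 1st ed.

\bibitem{BP} Bessaga and Pe\l czy\'nski, Studia Math. 17 (1958).

\bibitem{BLM} Boucheron, Lugosi and Massart, \emph{Concentration Inequalities}.

\bibitem{Bourgain} J. Bourgain, Acta Math. 152 (1984).

\bibitem{Burkholder} Burkholder, Ann. Math. Statist. 37 (1966).

\bibitem{DJT} Diestel, Jarchow and Tonge, \emph{Absolutely Summing Operators}.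

\bibitem{Dor} L. Dor, 1975.

\bibitem{LP} Lindenstrauss and Pe\l czy\'nski, Studia Math. 29 (1968).

\bibitem{LR} Lindenstrauss and Rosenthal, Israel J. Math. 7 (1969).

\bibitem{PS} Pe\l czy\'nski and Semadeni, Studia Math. 18 (1959).

\bibitem{Pisier} G. Pisier, J. Funct. Anal. 29 (1978).

\bibitem{RR} Jos\'e Rodr\'iguez and Abraham Rueda Zoca, \emph{Weak precompactness in projective tensor products}, arXiv:2305.06089 (2023).

\bibitem{Rosenthal} Rosenthal, PNAS (1974).

\bibitem{Ryan} R. Ryan, \emph{Introduction to tensor products of Banach spaces}.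

\bibitem{TJ} N. Tomczak-Jaegermann, Studia Math. 50 (1974).

\end{thebibliography}

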